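\title{Lyubeznik complexes of hyperplane sections of graded domains}

\begin{abstract}
The Lyubeznik complex of a graded algebra records which sets of irreducible components of its projective spectrum have a common point. We show that, over an infinite field, every connected simplicial complex $\Delta$ is the Lyubeznik complex of $R/xR$ for a standard graded domain $R$ of any prescribed dimension $d>\dim\Delta+1$ and a linear form $x$, in such a way that the sum of $k$ minimal primes of $xR$ that form a face has height $k$. Over a separably closed field and for $d\ge 3$ we determine all height functions on the faces of $\Delta$ that can occur. The construction builds a tree of divisors on an iterated blow-up and then creates the remaining faces by gluing linear spaces inside these divisors.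
\end{abstract}

\section{The problem}\label{sec:problem}

Let $\Bbbk$ be a field. A \emph{graded $\Bbbk$-algebra} is an $\mathbb{N}$-graded Noetherian ring $R=\bigoplus_{i\in\mathbb{N}}R_i$ with $R_0=\Bbbk$. Its homogeneous maximal ideal is $\mathfrak{m}=\bigoplus_{i>0}R_i$, and $R$ is \emph{standard graded} if it is generated by $R_1$ as a $\Bbbk$-algebra. The elements of $R_1$ are the \emph{linear forms}. The minimal primes of $R$ are homogeneous, hence contained in $\mathfrak{m}$.

\begin{definition}
Let $\mathfrak{p}_1,\dots,\mathfrak{p}_s$ be the minimal primes of a graded $\Bbbk$-algebra $R$. The \emph{Lyubeznik complex} $\mathfrak{L}(R)$ is the simplicial complex on $[s]=\{1,\dots,s\}$ in which $\{i_1,\dots,i_k\}$ is a face if and only if $\sqrt{\mathfrak{p}_{i_1}+\dots+\mathfrak{p}_{i_k}}\neq\mathfrak{m}$.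
\end{definition}

Simplicial complexes are finite and have at least one vertex. A complex $\Delta$ on $[s]$ has every $\{v\}$ as a face; its dimension is the maximum of $|U|-1$ over its faces $U$, and it is connected if the graph formed by its vertices and edges (its $1$-skeleton) is connected. For a linear form $x\neq 0$ of $R$, the equality $\mathfrak{L}(R/xR)=\Delta$ means that the minimal primes of $xR$ in $R$ are labeled $\mathfrak{p}_1,\dots,\mathfrak{p}_s$ by the vertices of $\Delta$, bijectively, so that $\mathfrak{L}(R/xR)$ is identified with $\Delta$. We keep this labeling and write $\mathfrak{p}_U=\sum_{v\in U}\mathfrak{p}_v$ for $\emptyset\neq U\subseteq[s]$. The following problem comes from Varbaro's paper \cite{Varbaro}.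

\medskip
\noindent\textbf{Problem.} \emph{Let $\Bbbk$ be separably closed. Given a connected simplicial complex $\Delta$ and an integer $d>\dim\Delta+1$, is there a $d$-dimensional standard graded domain $R$ with a linear form $x\neq0$ such that}
\begin{enumerate}
\item[(i)] $\mathfrak{L}(R/xR)=\Delta$;
\item[(ii)] $\operatorname{height}\mathfrak{p}_U=|U|$ \emph{for every nonempty face $U$ of $\Delta$?}
\end{enumerate}

Both conditions describe a hyperplane section of a projective variety. For an $\mathbb{N}$-graded ring $A$, recall that $\operatorname{Proj}A$ is the set of homogeneous primes not containing $A_+=\bigoplus_{m>0}A_m$, that $V_+(\mathfrak{a})$ is the closed set of those containing a homogeneous ideal $\mathfrak{a}$, and that for homogeneous $b\in A_+$ the open set $D_+(b)=\operatorname{Proj}A\setminus V_+(b)$ is the spectrum of the degree-zero part of $A_b$. The \emph{Veronese subring} $A^{(e)}=\bigoplus_m A_{em}$ has $A_{em}$ in degree $m$.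

\begin{lemma}\label{lem:dictionary}
Let $R$ be a finitely generated graded domain with $R_0=\Bbbk$ and $\dim R=d=n+1\ge2$, and let $0\neq x\in R_1$.
\begin{enumerate}
\item[(a)] Suppose that $R$ is standard graded, and let $\mathfrak{p}_1,\dots,\mathfrak{p}_s$ be the minimal primes of $xR$. Then the sets $W_v=V_+(\mathfrak{p}_v)$ are the irreducible components of $V_+(x)$. A nonempty $U\subseteq[s]$ is a face of $\mathfrak{L}(R/xR)$ if and only if $W_U:=\bigcap_{v\in U}W_v$ is nonempty, and in that case $\operatorname{height}\mathfrak{p}_U=n-\dim W_U$.
\item[(b)] In general, there is $e\ge1$ such that $R^{(e)}$ is a standard graded domain of dimension $d$, and there is an isomorphism $\operatorname{Proj}R\cong\operatorname{Proj}R^{(e)}$ that takes $V_+(x)$ to the zero set of the linear form $x^e\neq0$.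
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The primes $\mathfrak{p}_v$ are homogeneous, and they have height $1$ by Krull's principal ideal theorem, because $x$ is a nonzero nonunit in a domain. Since $\mathfrak{m}$ has height $d\ge2$, no $\mathfrak{p}_v$ equals $\mathfrak{m}$; so the $W_v$ are nonempty, and they are the components of $V_+(x)$. Also $W_U=V_+(\mathfrak{p}_U)$. Let $\mathfrak{a}\subseteq\mathfrak{m}$ be a homogeneous ideal. Its minimal primes are homogeneous, so $V_+(\mathfrak{a})=\emptyset$ if and only if $\sqrt{\mathfrak{a}}=\mathfrak{m}$. Otherwise $\dim V_+(\mathfrak{a})=\dim R/\mathfrak{a}-1$, and $\dim R/\mathfrak{a}=d-\operatorname{height}\mathfrak{a}$ by the dimension formula for finitely generated domains over a field. Take $\mathfrak{a}=\mathfrak{p}_U$.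

(b) A suitable Veronese subring of a finitely generated graded algebra is standard graded \cite[III, \S1.3, Prop.~3]{Bourbaki}. Every homogeneous $f\in R$ has $f^e\in R^{(e)}$, so $R$ is integral over $R^{(e)}$ and the dimensions agree. The canonical isomorphism is $P\mapsto P\cap R^{(e)}$, and $x\in P$ if and only if $x^e\in P\cap R^{(e)}$.
\end{proof}

So $\mathfrak{L}(R/xR)$ is the nerve of the covering of a hyperplane section of the $n$-dimensional variety $\operatorname{Proj}R$ by its components, and (ii) says that $k$ components with a common point meet in codimension $k$, as general hyperplanes do. Part (b) allows us to ignore the requirement that $R$ be standard graded. Two families of examples come to mind at once; in both, $\Bbbk$ is infinite.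

\begin{example}\label{ex:hyperplanes}
Choose distinct $a_1,\dots,a_s\in\Bbbk$ and put $\ell_v=\sum_{j=0}^n a_v^jy_j$. Any $n+1$ or fewer of these forms are linearly independent (Vandermonde). Let $R=\Bbbk[y_0,\dots,y_n]^{(s)}$ and $x=\ell_1\cdots\ell_s\in R_1$. Then $\operatorname{Proj}R=\mathbb{P}^n$, the $W_v$ are hyperplanes, and $W_U$ is a linear space of dimension $n-|U|$ for $|U|\le n$ and is empty otherwise. So $\Delta$ consists of all subsets of $[s]$ with at most $n=d-1$ elements, and (ii) holds.
\end{example}

\begin{example}\label{ex:rulings}
Let $a,b\ge1$ and let $R_m$ be the space of forms of bidegree $(am,bm)$ in $\xi_0,\xi_1;\eta_0,\eta_1$. Then $R$ is a standard graded domain with $\operatorname{Proj}R=\mathbb{P}^1\times\mathbb{P}^1$, so $d=3$. Let $x$ be a product of $a$ pairwise nonproportional linear forms in $\xi$ and $b$ such forms in $\eta$. The $W_v$ are $a$ lines of one ruling and $b$ lines of the other. Two of them meet, in a point, exactly when they belong to different rulings, and no three meet. So $\Delta$ is the complete bipartite graph $K_{a,b}$, and (ii) holds.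
\end{example}

The two hypotheses in the Problem are forced on us when $d\geq 3$: a hyperplane section of an irreducible projective variety of dimension at least $2$ is connected (Section~\ref{sec:necessity}), and a face $U$ has $\operatorname{height}\mathfrak{p}_U\le d-1$. The question is whether there is any further constraint. One could suspect so, because $V_+(x)$ must meet every curve on $\operatorname{Proj}R$, and this positivity tends to make components intersect: in $\mathbb{P}^n$ any $n$ hypersurfaces have a common point, and already the path with four vertices belongs to neither family above. On the other hand, $R$ is only required to be a domain. Identifying a point of one component with a point of another keeps a variety irreducible and adds a face to the nerve. If such identifications can be made inside the category of projective varieties, then only the minimal connected complexes, the trees, have to be built from scratch, and one expects a positive answer. This is how the proof goes.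

\section{Results}\label{sec:results}

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be an infinite field (for instance, a separably closed field). For every connected simplicial complex $\Delta$ and every $d>\dim\Delta+1$ there are a $d$-dimensional standard graded domain $R$ and a linear form $x\neq0$ satisfying \textup{(i)} and \textup{(ii)}.
\end{theorem}

The construction is no harder if the heights $|U|$ are replaced by other numbers, and it then reaches every height function that can occur.

\begin{theorem}\label{thm:heights}
Let $\Bbbk$ be separably closed, $d\ge3$, $\Delta$ a simplicial complex on $[s]$, and $h\colon\Delta\setminus\{\emptyset\}\to\mathbb{N}$ a function. The following are equivalent.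
\begin{enumerate}
\item[(1)] There are a $d$-dimensional standard graded domain $R$ and a linear form $x\neq0$ with $\mathfrak{L}(R/xR)=\Delta$ and $\operatorname{height}\mathfrak{p}_U=h(U)$ for all nonempty $U\in\Delta$.
\item[(2)] The function $h$ satisfies:
\begin{enumerate}
\item[(H1)] $h(\{v\})=1$ for all $v\in[s]$;
\item[(H2)] $h(U)\le h(U')$ if $U\subseteq U'$;
\item[(H3)] $2\le h(U)\le d-1$ if $|U|\ge2$;
\item[(H4)] the graph $G_h$ on $[s]$, whose edges are the faces $\{u,v\}$, $u\ne v$, with $h(\{u,v\})=2$, is connected.
\end{enumerate}
\end{enumerate}
The implication $(2)\Rightarrow(1)$ holds over every infinite field.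
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $\Bbbk$ be separably closed, $d\ge3$, and $\Delta$ a simplicial complex.
\begin{enumerate}
\item[(a)] A $d$-dimensional standard graded domain $R$ and a linear form $x\ne0$ with \textup{(i)} and \textup{(ii)} exist if and only if $\Delta$ is connected and $d>\dim\Delta+1$.
\item[(b)] Such a pair with \textup{(i)} alone exists if and only if $\Delta$ is connected.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Take $h(U)=|U|$ in Theorem~\ref{thm:heights}. Then (H1) and (H2) hold, $G_h$ is the $1$-skeleton of $\Delta$, and, as $d\geq 3$, condition (H3) says that $|U|\le d-1$ for all faces $U$, that is, $\dim\Delta+1<d$.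

(b) If $\Delta$ is connected, the function with $h(U)=2$ for $|U|\ge2$ and $h(\{v\})=1$ satisfies (H1)--(H4). Conversely, given $(R,x)$, put $h(U)=\operatorname{height}\mathfrak{p}_U$. The connected graph $G_h$ is a subgraph of the $1$-skeleton of $\Delta$ with the same vertices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:heights}]
If $s=1$, then $d\ge2$; take $R=\Bbbk[x_1,\dots,x_d]$ and $x=x_1$, so that $xR\ne\mathfrak{m}$ is a prime of height $1$. If $s\ge2$, then $\dim\Delta\ge1$ by connectedness, so $d\ge3$. As in the proof of Corollary~\ref{cor:iff}(a), $h(U)=|U|$ satisfies (H1)--(H4), and $(2)\Rightarrow(1)$ applies over any infinite field.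
\end{proof}

\begin{remark}[the case $d=2$]\label{rem:d2}
Here connectedness fails. A prime containing two distinct minimal primes of $xR$ has height at least $2$, so the sum of two such primes has radical $\mathfrak{m}$, and $\mathfrak{L}(R/xR)$ is a set of $s$ isolated points. Every $s\ge1$ occurs: for distinct $a_1,\dots,a_s\in\Bbbk$ let
\[
R=\Bbbk[x,y,z]\Big/\Big(\prod_{i=1}^s(y-a_iz)-xz^{s-1}\Big).
\]
The polynomial is homogeneous and linear in $x$, with coefficients that are coprime in $\Bbbk[y,z]$; so it is irreducible, $R$ is a standard graded domain of dimension $2$, and $x\neq0$ in $R$. Since $R/xR=\Bbbk[y,z]/\prod_i(y-a_iz)$, the minimal primes of $xR$ are the ideals $(x,y-a_iz)$.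
\end{remark}

The implication $(2)\Rightarrow(1)$ occupies Sections~\ref{sec:tree}--\ref{sec:sufficiency}, after an example (Section~\ref{sec:example}) and a list of standard facts (Section~\ref{sec:facts}). A reader interested only in Theorem~\ref{thm:main} may read $h(U)=|U|$ there. The implication $(1)\Rightarrow(2)$ is proved in Section~\ref{sec:necessity}.

\section{Closing a path to a triangle}\label{sec:example}

We carry out one gluing by hand. Take $(a,b)=(2,1)$ in Example~\ref{ex:rulings}; call the ring $\Gamma$, so that $\Gamma_m$ consists of the forms of bidegree $(2m,m)$ and $X=\operatorname{Proj}\Gamma=\mathbb{P}^1\times\mathbb{P}^1$. Let $x=\xi_0\xi_1\eta_0$. Its zero set consists of $D_1=\{\eta_0=0\}$, $D_2=\{\xi_0=0\}$ and $D_3=\{\xi_1=0\}$, and the nerve is the path $2-1-3$. To add the edge $\{2,3\}$ we identify the points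
\[
P_2=([0:1],[1:0])\in D_2,\qquad P_3=([1:0],[1:0])\in D_3,
\]
each of which lies on only one of the three lines. For $f\in\Gamma_m$ put $\alpha(f)=f(0,1;1,0)$ and $\beta(f)=f(1,0;1,0)$; these are the coefficients of $\xi_1^{2m}\eta_0^m$ and $\xi_0^{2m}\eta_0^m$. The forms that do not distinguish $P_2$ from $P_3$ form the graded subring
\[
R=\bigoplus_m\{f\in\Gamma_m:\alpha(f)=\beta(f)\}.
\]
The space $R_1$ has the basis $x$, $g=(\xi_0^2+\xi_1^2)\eta_0$, $\xi_0^2\eta_1$, $\xi_0\xi_1\eta_1$, $\xi_1^2\eta_1$.

\emph{$R$ is finitely generated of dimension $3$.} The ring $\Gamma$ is generated by its six monomials of degree one. Four of them lie in $R_1$, and the other two, $\xi_0^2\eta_0$ and $\xi_1^2\eta_0$, have sum $g$ and product $x^2$, so they are the roots of $T^2-gT+x^2$. Hence $\Gamma$ is a finite module over the Noetherian ring $\Bbbk[R_1]$, and so is its submodule $R$. All three rings have dimension $3$, and $R\subseteq\Gamma$ induces a finite surjective morphism $\pi\colon X\to\operatorname{Proj}R$ (fact (F1) below).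

\emph{$\pi$ identifies $P_2$ with $P_3$ and nothing else.} Let $K=\bigoplus_m\{f\in\Gamma_m:\alpha(f)=\beta(f)=0\}$. This is an ideal of $\Gamma$ contained in $R$. Its zero set in $X$ is $\{P_2,P_3\}$: the elements $\xi_i\xi_j\eta_1\in K$ force $\eta_1=0$, and then $x\in K$ forces $\xi_0\xi_1=0$. Its zero set in $\operatorname{Proj}R$ is one point $Q$, because $\alpha(g^m)=1$ gives $R/K\cong\Bbbk[z]$ with $g\mapsto z$. For homogeneous $b\in K$ we have $b\Gamma\subseteq R$, hence $R_b=\Gamma_b$, and so $\pi$ is an isomorphism over the complement of $Q$, while $\pi^{-1}(Q)=\{P_2,P_3\}$.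

The components of $V_+(x)\subset\operatorname{Proj}R$ are therefore the curves $W_v=\pi(D_v)$. Now $W_2\cap W_3=\{Q\}$, the sets $W_1\cap W_2$ and $W_1\cap W_3$ are single points as before, and $Q\notin W_1$. The nerve is the boundary of a triangle, with all edges of height $2$. The ring $R$ is not standard graded: $\xi_0^3\xi_1\eta_0^2$ lies in $R_2$, but in every product of two elements of $R_1$ the monomials $\xi_0^3\xi_1\eta_0^2$ and $\xi_0\xi_1^3\eta_0^2$ have equal coefficients, since both arise only from $gx$. This is where Lemma~\ref{lem:dictionary}(b) is needed.

The general case has three difficulties that the example hides. First, the quadric provides only those trees that are stars $K_{a,1}$; for other trees we construct a variety by blowing up, and on it the relevant divisor is no longer ample. Second, a face $U$ requires an intersection of dimension $n-h(U)$, so we must glue subvarieties of positive dimension, and we need many of them, pairwise disjoint. Third, on such subvarieties the line bundle is not trivial, and the gluing has to respect it.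

\begin{remark}
Singularities cannot be avoided in Theorem~\ref{thm:heights}. If $\operatorname{Proj}R$ is regular at a point $y\in W_u\cap W_v$, $u\ne v$, then $W_u$ is cut out near $y$ by one equation, because regular local rings are factorial, and Krull's theorem on $W_v$ gives $\dim W_u\cap W_v=n-2$. So if $h(\{u,v\})\ge3$, then $\operatorname{Proj}R$ is singular at every point of $W_u\cap W_v$.
\end{remark}

\section{Standard facts}\label{sec:facts}

We use the following facts. Graded rings are $\mathbb{N}$-graded $\Bbbk$-algebras whose degree-zero part may be larger than $\Bbbk$.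

\begin{enumerate}
\item[(F1)] \emph{Integral extensions.} Let $A\subseteq B$ be $\Bbbk$-algebras with $B$ finitely generated over $\Bbbk$ and integral over $A$. Then $B$ is a finite $A$-module, $A$ is a finitely generated $\Bbbk$-algebra (Artin--Tate lemma), and $\dim A=\dim B$. If the inclusion is graded, then every $t\in B_m$ satisfies an equation $t^e+\sum_{i\ge1}c_it^{e-i}=0$ with $c_i\in A_{im}$ (take the part of degree $em$ of any monic equation). Consequently a prime of $B$ containing $A_+$ contains $B_+$, and $P\mapsto P\cap A$ is a finite morphism $\operatorname{Proj}B\to\operatorname{Proj}A$, surjective by lying over. The preimage of $D_+(b)$ is $D_+(b)$ for homogeneous $b\in A_+$.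
\item[(F2)] \emph{Only large degrees matter.} Homogeneous ideals that agree in all large degrees define the same set $V_+$. A graded homomorphism $\chi\colon A\to A'$ that is surjective in all large degrees induces a closed immersion $\operatorname{Proj}A'\to\operatorname{Proj}A$ with image $V_+(\ker\chi)$. The $\operatorname{Proj}$ of a finite product of graded rings is the disjoint union of the $\operatorname{Proj}$ of the factors.
\end{enumerate}
Let $V$ be a nonempty projective $\Bbbk$-scheme, not necessarily reduced or irreducible, and $\mathcal{L}$ a line bundle on $V$.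
\begin{enumerate}
\item[(F3)] \emph{Serre's theorems.} If $\mathcal{L}$ is ample and $\mathcal{G}$ is coherent, then for $m\gg0$ the sheaf $\mathcal{G}\otimes\mathcal{L}^m$ is globally generated and $H^1(V,\mathcal{G}\otimes\mathcal{L}^m)=0$. With $\mathcal{G}$ the ideal sheaf of a closed subscheme $V'\subseteq V$, it follows for $m\gg0$ that $H^0(V,\mathcal{L}^m)\to H^0(V',\mathcal{L}^m|_{V'})$ is surjective and that the sections in its kernel have no common zero outside $V'$.
\item[(F4)] \emph{Section rings.} If $\mathcal{L}$ is ample, then $\Gamma_V=\bigoplus_{m\ge0}H^0(V,\mathcal{L}^m)$ is a finitely generated $\Bbbk$-algebra of dimension $\dim V+1$, its degree-zero part is finite-dimensional over $\Bbbk$, and $\operatorname{Proj}\Gamma_V=V$. Under this identification $V_+(f)$ is the zero set of the section $f$, and the restriction $\Gamma_V\to\Gamma_{V'}$ to a closed subscheme induces the inclusion $V'\subseteq V$.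
\item[(F5)] \emph{Tests for ampleness.} The bundle $\mathcal{L}$ is ample if and only if its restriction to each irreducible component of $V$, with the reduced structure, is ample. The pullback of an ample bundle under a finite morphism is ample. Hence a globally generated $\mathcal{L}$ that has positive degree on every integral curve in $V$ is ample: the morphism to projective space that it defines contracts no curve, so it has finite fibers, and being proper it is finite.
\item[(F6)] \emph{Blowing up a point.} Let $\sigma\colon V'\to V$ be the blow-up of a smooth variety $V$ of dimension $n$ at a $\Bbbk$-rational point $P$. Then $V'$ is smooth, $\sigma$ is an isomorphism away from the exceptional divisor $E\cong\mathbb{P}^{n-1}$, the inverse image ideal of $P$ is $\mathcal{O}(-E)$, and $\mathcal{O}(E)|_E=\mathcal{O}(-1)$. Let $n\ge2$ and let $F\subset V$ be a smooth divisor through $P$. Its strict transform $F'$ is the blow-up of $F$ at $P$, we have $\sigma^*F=F'+E$, and $F'$ meets $E$ transversally along the exceptional divisor $B$ of $F'\to F$, which is a hyperplane of $E$. Thus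
\[
\mathcal{O}(E)|_{F'}=\mathcal{O}(B),\qquad \mathcal{O}(F')|_E=\mathcal{O}(1),\qquad \mathcal{O}(F')|_{F'}=\sigma^*\big(\mathcal{O}(F)|_F\big)\otimes\mathcal{O}(-B).
\]
On a curve the blow-up is the identity, the exceptional divisor is the point $P=\mathbb{P}^0$, and all $\mathcal{O}_{\mathbb{P}^0}(j)$ are trivial. With this reading, what follows includes $n=2$.
\end{enumerate}

\section{A tree of divisors}\label{sec:tree}

For $s=1$ the implication $(2)\Rightarrow(1)$ is given by a polynomial ring and one of its variables. From here to the end of Section~\ref{sec:sufficiency}, the field $\Bbbk$ is infinite, $s\ge2$, $n=d-1\ge2$, and $h$ satisfies (H1)--(H4).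

By (H4) we can fix a spanning tree of $G_h$. Relabel the vertices so that $1$ is the root and each $c\ge2$ has a parent $p(c)<c$; the tree edges are the sets $\{p(c),c\}$, and they are faces with $h=2$. Let $\mathcal{F}$ be the set of faces of $\Delta$ with at least two vertices, and $\mathcal{F}_v=\{U\in\mathcal{F}:v\in U\}$.

\begin{proposition}\label{prop:tree}
There are a smooth, projective, geometrically integral variety $X$ of dimension $n$, prime divisors $D_1,\dots,D_s$ on $X$, integers $q_1>\dots>q_s>0$ and closed subvarieties $B_{v,U}\subset D_v$ for $v\in U\in\mathcal{F}$ such that, with $D=\sum_vq_vD_v$ and $\mathcal{L}=\mathcal{O}_X(D)$: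
\begin{enumerate}
\item[(T1)] for $v\neq w$, the set $D_v\cap D_w$ has dimension $n-2$ if $\{v,w\}$ is a tree edge and is empty otherwise; no point lies on three of the $D_v$;
\item[(T2)] the $B_{v,U}$ are pairwise disjoint, and $B_{v,U}\cap D_w=\emptyset$ for $w\ne v$;
\item[(T3)] $\mathcal{L}|_{D_v}$ is ample for every $v$;
\item[(T4)] $B_{v,U}\cong\mathbb{P}^{n-2}$ and $\mathcal{L}|_{B_{v,U}}\cong\mathcal{O}_{\mathbb{P}^{n-2}}(q_v)$.
\end{enumerate}
\end{proposition}

Blowing up a point of a divisor creates a new divisor that meets the old one and nothing else, which is exactly how a tree grows. We also blow up one extra point of $D_v$ for each $U\in\mathcal{F}_v$. Its exceptional divisor is not included in $D$; its purpose is to leave in $D_v$ a copy of $\mathbb{P}^{n-2}$ that is disjoint from everything else. A linear space of positive dimension in the original $D_v\cong\mathbb{P}^{n-1}$, $v\ge2$, would not do, since it would meet the hyperplane along which $D_v$ is attached to its parent. The cost of all this is negativity: exceptional divisors have negative normal bundles, and each further blow-up makes them more negative. We compensate with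 a very positive root and with multiplicities that decrease quickly along the tree. The following criterion tells how quickly.

\begin{lemma}\label{lem:ample}
Let $V\to\mathbb{P}^{n-1}$ be the blow-up of distinct rational points $P_1,\dots,P_t$, with exceptional divisors $B_1,\dots,B_t$ and pulled-back hyperplane class $H$. If $a,b_1,\dots,b_t$ are integers with $b_i>0$ and $a>\sum_ib_i$, then $M=aH-\sum_ib_iB_i$ is ample.
\end{lemma}

\begin{proof}
The class $H$ is globally generated. So is $H-B_i$, because the linear forms vanishing at $P_i$ generate $\mathcal{I}_{P_i}(1)$ and the inverse image ideal of $P_i$ is $\mathcal{O}(-B_i)$. Therefore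
\[
M=\sum_ib_i(H-B_i)+\Big(a-\sum_ib_i\Big)H
\]
is globally generated, and by (F5) it suffices to show that $M$ has positive degree on every integral curve $\gamma\subseteq V$. If $\gamma$ lies in no $B_i$, its image in $\mathbb{P}^{n-1}$ is a curve, so $H\cdot\gamma>0$; as $(H-B_i)\cdot\gamma\ge0$, we get $M\cdot\gamma\ge(a-\sum b_i)H\cdot\gamma>0$. If $\gamma\subseteq B_i$, then $H$ and the $B_j$ with $j\neq i$ are trivial on $B_i$, so $M|_{B_i}=\mathcal{O}(b_i)$ by (F6), and this has positive degree on $\gamma$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tree}]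
Let $r_v$ be the number of children of $v$ plus $|\mathcal{F}_v|$, let $r=\max_vr_v$, and put $N=r+1$.

\emph{Construction.} Let $X^{(0)}$ be the $\mathbb{P}^1$-bundle over $\mathbb{P}^{n-1}$ obtained from the total space of the line bundle $\mathcal{O}(N)$ by adding a section at infinity. Let $D_1\cong\mathbb{P}^{n-1}$ be the zero section; its normal bundle is $\mathcal{O}(N)$. We define blow-ups $X^{(v)}\to X^{(v-1)}$ for $v=1,\dots,s$, and strict transforms keep their names. At stage $v$ we blow up $r_v$ distinct rational points of $D_v$, indexed by the children $c$ of $v$ and by the $U\in\mathcal{F}_v$. The exceptional divisor over the point indexed by $c$ is called $D_c$, and the one over the point indexed by $U$ is called $E_{v,U}$. For $v\ge2$ the divisor $D_v$ was created at stage $p(v)<v$, and we choose the points outside $A_v=D_v\cap D_{p(v)}$.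

We show by induction that the following holds on $X^{(v)}$, for the divisors that exist at that time: two divisors $D_w,D_{w'}$ meet only if one vertex is the parent of the other; $E_{w,U}$ meets $D_{w'}$ only if $w'=w$; and each $D_w$ with $w>v$, $w\geq2$, is still a $\mathbb{P}^{n-1}$ with normal bundle $\mathcal{O}(-1)$ in which $A_w$ is a hyperplane. This is clear on $X^{(0)}$. Suppose it holds on $X^{(v-1)}$. Then $D_v\cong\mathbb{P}^{n-1}$, and the complement of a hyperplane in it has infinitely many rational points, since $\Bbbk$ is infinite and $n-1\ge1$; this is the only use of the hypothesis on $\Bbbk$. The children of $v$ do not exist yet, so $D_v$ meets no $D_w$ other than $D_{p(v)}$, and it meets no $E_{w,U}$, as these have $w<v$. Hence the chosen points lie on $D_v$ and on no other named divisor. Stage $v$ is thus an isomorphism near every $D_w$ with $w\neq v$, near every $E_{w,U}$ and near $A_v$. The new exceptional divisors are pairwise disjoint, meet no old divisor except $D_v$, and are described by (F6). This completes the induction.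

Put $X=X^{(s)}$. Blowing up rational points preserves smoothness, projectivity and geometric integrality. Since $D_v$ changes only at stage $v$, it is the blow-up of $\mathbb{P}^{n-1}$ at $r_v$ distinct rational points. Let $H_v$ be its pulled-back hyperplane class. Its exceptional divisors are $B_{v,c}=D_v\cap D_c$ for the children $c$ and $B_{v,U}=D_v\cap E_{v,U}$ for $U\in\mathcal{F}_v$; they are pairwise disjoint copies of $\mathbb{P}^{n-2}$.

\emph{(T1) and (T2).} The first part of (T1) follows from the induction and from $D_v\cap D_c=B_{v,c}$. Three divisors with a common point would give three vertices that are pairwise joined in the tree, which is impossible. For (T2), $B_{v,U}\subseteq E_{v,U}$ misses $D_w$ for $w\ne v$; in particular it misses every $B_{w,U'}\subseteq D_w$.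

\emph{The restriction of $\mathcal{L}$ to $D_v$.} By (F6), $\mathcal{O}_X(D_c)|_{D_v}=\mathcal{O}(B_{v,c})$ for a child $c$. For $v\ge2$ we have $\mathcal{O}_X(D_{p(v)})|_{D_v}=\mathcal{O}(A_v)=\mathcal{O}(H_v)$, because the hyperplane $A_v$ misses the points blown up. Again by (F6), $\mathcal{O}_X(D_1)|_{D_1}=\mathcal{O}(NH_1-\sum B)$ and $\mathcal{O}_X(D_v)|_{D_v}=\mathcal{O}(-H_v-\sum B)$ for $v\ge2$, with sums over all exceptional divisors of $D_v$. The other $D_w$ are disjoint from $D_v$. Adding up, for any integers $q_v$,
\begin{equation}\label{eq:restriction}
\mathcal{L}|_{D_v}=\mathcal{O}\Big(a_vH_v-\sum_{c}(q_v-q_c)B_{v,c}-\sum_{U\in\mathcal{F}_v}q_vB_{v,U}\Big),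
\end{equation}
where $c$ runs over the children of $v$, $a_1=Nq_1$, and $a_v=q_{p(v)}-q_v$ for $v\ge2$. If all $q_v$ were equal, then for $v\ge2$ this would be the negative of an effective divisor, which is not ample; so multiplicities are unavoidable here. Put
\[
q_v=(r+2)^{s-v}.
\]

\emph{(T3).} A child $c$ of $v$ has $c>v$, so $0<q_v-q_c<q_v$. Thus the $r_v$ coefficients of the $-B$ in \eqref{eq:restriction} are positive, with sum at most $r_vq_v\le rq_v$. On the other side, $a_1=(r+1)q_1$, and for $v\ge2$ we have $q_{p(v)}\ge(r+2)q_v$, so $a_v\ge(r+1)q_v$. Lemma~\ref{lem:ample} applies.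

\emph{(T4).} Restrict \eqref{eq:restriction} to $B_{v,U}$. The class $H_v$ and the other exceptional divisors are trivial there, and $\mathcal{O}(-B_{v,U})$ restricts to $\mathcal{O}(1)$.
\end{proof}

\section{The section ring of $D$}\label{sec:section}

The divisor $D$ is not ample on $X$: the section at infinity of $X^{(0)}$ is disjoint from $D_1$ and from all points blown up, so it gives a subvariety of dimension $n-1\ge1$ of $X$ that $D$ does not meet. Hence (F4) does not apply to $X$, and we have to deduce what we need about sections on $X$ from ampleness along $D$.

In this section and the next, $X$ is any smooth, projective, geometrically integral variety of dimension $n\geq2$, and $D=\sum_{v=1}^sq_vD_v$ is a divisor with prime components $D_v$ and $q_v>0$ such that $\mathcal{L}=\mathcal{O}_X(D)$ is ample on each $D_v$. We view $D$ as a closed subscheme and let $Y=D_{\mathrm{red}}=\bigcup_vD_v$. For a closed subscheme $V\subseteq X$ put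
\[
\Gamma_V=\bigoplus_{m\ge0}H^0(V,\mathcal{L}^m|_V).
\]
By (F5), $\mathcal{L}$ is ample on $D$, on $Y$ and on every closed subscheme of $Y$, so (F3) and (F4) apply to these. Let $x\in(\Gamma_X)_1$ be the canonical section with divisor $D$, and let $\rho\colon\Gamma_X\to\Gamma_Y$ be the restriction.

\begin{proposition}\label{prop:section}
The ring $\Gamma_X$ is a finitely generated graded domain of dimension $n+1$ with $(\Gamma_X)_0=\Bbbk$, and $\rho$ is surjective in all large degrees.
\end{proposition}

\begin{proof}
As $X$ is integral, a product of nonzero sections is nonzero, so $\Gamma_X$ is a domain. As $X$ is projective and geometrically integral, $H^0(X,\mathcal{O}_X)=\Bbbk$.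

The nonreduced scheme $D$, rather than $Y$, is the one that fits into the exact sequences
\begin{equation}\label{eq:ses}
0\longrightarrow\mathcal{L}^{m-1}\overset{x}{\longrightarrow}\mathcal{L}^m\longrightarrow\mathcal{L}^m|_D\longrightarrow0 .
\end{equation}
We have no vanishing theorem for $H^1(X,\mathcal{L}^m)$, but these groups stabilize. For $m\gg0$, (F3) gives $H^1(D,\mathcal{L}^m|_D)=0$, so $H^1(X,\mathcal{L}^{m-1})\to H^1(X,\mathcal{L}^m)$ is surjective. The dimensions of these finite-dimensional spaces are then nonincreasing, hence eventually constant, and the maps are eventually bijective. Injectivity means that the connecting map $H^0(D,\mathcal{L}^m|_D)\to H^1(X,\mathcal{L}^{m-1})$ is zero. So $\Gamma_X\to\Gamma_D$ is surjective in large degrees. The same holds for $\Gamma_D\to\Gamma_Y$ by (F3) on $D$, and therefore for $\rho$.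

By \eqref{eq:ses}, the kernel of $\Gamma_X\to\Gamma_D$ is $x\Gamma_X$. So $A=\Gamma_X/x\Gamma_X$ is a graded subring of $\Gamma_D$ that agrees with it in large degrees. Every homogeneous element of positive degree of $\Gamma_D$ has a power in $A$, and $(\Gamma_D)_0$ is finite-dimensional, hence integral, over $\Bbbk$. Thus $\Gamma_D$ is integral over $A$, and (F1) and (F4) show that $A$ is finitely generated of dimension $n$. Lift finitely many homogeneous generators of $A$ to $\Gamma_X$. Together with $x$ they generate $\Gamma_X$, by induction on the degree: a homogeneous $f$ is a polynomial in the lifts plus $xf'$ with $\deg f'<\deg f$. Finally, $x$ is a nonzero nonunit of a finitely generated domain, so $\dim\Gamma_X=\dim A+1=n+1$.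
\end{proof}

\section{Gluing inside the divisor}\label{sec:gluing}

We now generalize Section~\ref{sec:example}. There, $Z=\{P_2,P_3\}$ had section ring $\Bbbk[z]\times\Bbbk[z]$, and $R$ was the preimage of the diagonal copy of $\Bbbk[z]$. In general we prescribe a subring $C\subseteq\Gamma_Z$ and take its preimage. Since $X$ need not be $\operatorname{Proj}\Gamma_X$, we analyze the zero set of $x$ through $Y=\operatorname{Proj}\Gamma_Y$.

\begin{proposition}\label{prop:gluing}
In the setting of Section~\ref{sec:section}, let $Z\subseteq Y$ be a nonempty closed subscheme and $C\subseteq\Gamma_Z$ a graded $\Bbbk$-subalgebra over which $\Gamma_Z$ is integral. Let $\psi\colon Z\to Q=\operatorname{Proj}C$ be the finite surjective morphism given by \textup{(F1)}, and let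
\[
R=\{f\in\Gamma_X: f|_Z\in C\}.
\]
Then $R$ is a finitely generated graded domain of dimension $n+1$ with $R_0=\Bbbk$ and $0\ne x\in R_1$. Moreover there are a scheme $W$ whose underlying space is $V_+(x)\subseteq\operatorname{Proj}R$, a finite surjective morphism $\pi\colon Y\to W$ and a closed immersion $Q\subseteq W$ such that $\pi^{-1}(Q)=Z$ as sets, $\pi|_Z=\psi$, and $\pi$ restricts to an isomorphism $Y\setminus Z\to W\setminus Q$.
\end{proposition}

\begin{proof}
The ring $R$ is the preimage of $C$ under a graded homomorphism, so it is a graded subring of the domain $\Gamma_X$, and $R_0=\Bbbk$. Let $I=\ker\rho$, an ideal of $\Gamma_X$. Its elements vanish on $Z$, so $I\subseteq R$; also $x\in I$. Let $S=\rho(R)\cong R/I$, and let $\chi\colon S\to C$ be the restriction $g\mapsto g|_Z$. By Proposition~\ref{prop:section} and (F3) on $Y$ there is $m_0\ge1$ such that $\rho$ and $\Gamma_Y\to\Gamma_Z$ are surjective in all degrees $m\ge m_0$. For such $m$, surjectivity of $\rho$ gives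
\begin{equation}\label{eq:S}
S_m=\{g\in(\Gamma_Y)_m: g|_Z\in C_m\},
\end{equation}
and then surjectivity of $\Gamma_Y\to\Gamma_Z$ shows that $\chi\colon S_m\to C_m$ is surjective. Let
\[
K=\bigoplus_{m\ge m_0}\ker\big((\Gamma_Y)_m\to(\Gamma_Z)_m\big).
\]
This is an ideal of $\Gamma_Y$. By \eqref{eq:S} it is contained in $S$ and agrees with $\ker\chi$ in degrees $m\ge m_0$.

\emph{Step 1: $\Gamma_Y$ is integral over $S$.} Let $t\in(\Gamma_Y)_m$ with $m\ge m_0$. By (F1) there is an equation $(t|_Z)^e+\sum_{i\ge1}c_i(t|_Z)^{e-i}=0$ with $c_i\in C_{im}$. As $im\ge m_0$, we can write $c_i=\chi(g_i)$ with $g_i\in S_{im}$. Then $t^e+\sum_ig_it^{e-i}$ has degree $em\geq m_0$ and vanishes on $Z$, so it lies in $K\subseteq S$; moving it into the constant term gives a monic equation for $t$ over $S$. If $0<m<m_0$, then $t^{m_0}$ is integral over $S$, hence so is $t$. The degree-zero part of $\Gamma_Y$ is finite-dimensional over $\Bbbk\subseteq S$.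

\emph{Step 2: $R$ is finitely generated of dimension $n+1$.} Let $f\in\Gamma_X$. By Step 1, $\rho(f)$ is a root of a monic polynomial over $S=\rho(R)$. Lifting the coefficients gives a monic polynomial $\Phi$ over $R$ with $\Phi(f)\in\ker\rho=I\subseteq R$, so $f$ is a root of the monic polynomial $\Phi-\Phi(f)$ over $R$. Thus $\Gamma_X$ is integral over $R$, and (F1) with Proposition~\ref{prop:section} gives the claim.

\emph{Step 3: $\sqrt{xR}=I$.} We have $xR\subseteq I$, and $I$ is radical in $R$ because $R/I$ embeds in $\Gamma_Y$, which is reduced since $Y$ is. Conversely, let $0\ne f\in I$ be homogeneous, and let $q=\max_vq_v$. The divisor of zeros of $f$ on the smooth variety $X$ satisfies $\operatorname{div}(f)\ge\sum_vD_v$, so $\operatorname{div}(f^q)\ge D$ and $f^q=xg$ with $g\in\Gamma_X$. The element $g$ need not lie in $R$, but $xg^2\in I\subseteq R$, and $f^{2q}=x\cdot xg^2\in xR$. As $I$ is homogeneous, $I\subseteq\sqrt{xR}$.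

\emph{Step 4: the map $\pi$.} By Step 3, $V_+(x)=V_+(I)$ is the underlying space of $W=\operatorname{Proj}S$. By Step 1, (F1) and (F4), the inclusion $S\subseteq\Gamma_Y$ induces a finite surjective morphism $\pi\colon Y\to W$.

In $Y$ we have $V_+(K)=Z$: the sections in $K$ vanish on $Z$, and by (F3) they have no common zero elsewhere. For homogeneous $b\in K$ we have $b\Gamma_Y\subseteq K\subseteq S$, so every $t/b^j\in(\Gamma_Y)_b$ equals $bt/b^{j+1}\in S_b$. Hence $\pi$ maps $D_+(b)\subseteq Y$, which is the full preimage of $D_+(b)\subseteq W$, isomorphically onto it. These sets cover $Y\setminus Z$ and $W\setminus V_+(K)$, respectively. So $\pi$ restricts to an isomorphism $Y\setminus Z\to W\setminus V_+(K)$, and $\pi^{-1}(V_+(K))=Z$.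

By (F2), $\chi$ induces a closed immersion $Q\to W$ with image $V_+(\ker\chi)=V_+(K)$. The composite $S\subseteq\Gamma_Y\to\Gamma_Z$ equals the composite of $\chi$ with $C\subseteq\Gamma_Z$. Passing to $\operatorname{Proj}$, we see that $\pi|_Z$ is $\psi$ followed by $Q\subseteq W$.
\end{proof}

\section{Realizing a height function}\label{sec:sufficiency}

We prove $(2)\Rightarrow(1)$ in Theorem~\ref{thm:heights}. Take $X$, $D$, $q_v$, $B_{v,U}$ as in Proposition~\ref{prop:tree}; by (T3) the last two sections apply. For each $U\in\mathcal{F}$ we want a new common locus of dimension $n-h(U)$ for the components indexed by $U$. Tree edges already have one, but it is simpler, and harmless, to treat all $U\in\mathcal{F}$ alike.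

\emph{The subscheme $Z$.} Let $v\in U\in\mathcal{F}$. By (H3), $0\le n-h(U)\le n-2$: the bound $h(U)\ge2$ makes room for a linear subspace $Z_{v,U}\subseteq B_{v,U}\cong\mathbb{P}^{n-2}$ of dimension $n-h(U)$, and the bound $h(U)\le d-1$ makes it nonempty. Choose such subspaces, and let $Z$ be their union, a reduced closed subscheme of $Y$. By (T2) the union is disjoint, and
\begin{equation}\label{eq:Z}
D_v\cap Z=\bigsqcup_{U\in\mathcal{F}_v}Z_{v,U},\qquad D_v\cap D_w\cap Z=\emptyset\quad(v\ne w).
\end{equation}
By (T4), $\mathcal{L}|_{Z_{v,U}}\cong\mathcal{O}(q_v)$. Fixing such isomorphisms and coordinates on each $Z_{v,U}$, we get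
\[
\Gamma_Z=\prod_{v\in U\in\mathcal{F}}\Bbbk[y_0,\dots,y_{n-h(U)}]^{(q_v)}.
\]

\emph{The subring $C$.} The spaces $Z_{v,U}$, $v\in U$, all have the same dimension, but we cannot map them isomorphically onto one projective space $Q_U$ in a way compatible with $\mathcal{L}$: if $\dim Q_U>0$ and the bundles $\mathcal{O}(q_v)$ were all pulled back from one line bundle on $Q_U$ under isomorphisms, the $q_v$ would be equal, and they are distinct. Only the dimension of the image matters to us, so finite maps suffice, and the map $[y_j]\mapsto[y_j^{q_v}]$ pulls $\mathcal{O}(1)$ back to $\mathcal{O}(q_v)$. Accordingly, let $C_U=\Bbbk[z_0,\dots,z_{n-h(U)}]$ with the standard grading, $Q_U=\operatorname{Proj}C_U=\mathbb{P}^{n-h(U)}$ and $C=\prod_{U\in\mathcal{F}}C_U$, so that $Q=\operatorname{Proj}C=\bigsqcup_UQ_U$. Let $\Psi\colon C\to\Gamma_Z$ be the homomorphism whose $(v,U)$-component is the projection $C\to C_U$ followed by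
\[
\Psi_{v,U}\colon C_U\to\Bbbk[y_0,\dots,y_{n-h(U)}]^{(q_v)},\qquad z_j\mapsto y_j^{q_v}.
\]
It is graded, since $y_j^{q_v}$ has degree $1$ in the Veronese subring. Each $\Psi_{v,U}$ is injective, because the $y_j^{q_v}$ are algebraically independent, and finite, because $\Bbbk[y]$ is a finite module over the Noetherian ring $\Bbbk[y_0^{q_v},\dots,y_{n-h(U)}^{q_v}]$. Hence $\Psi$ is injective and $\Gamma_Z$, a finite product of finite $C$-modules, is integral over $C$. We regard $C$ as a subring of $\Gamma_Z$. The morphism $\psi\colon Z\to Q$ restricts on $Z_{v,U}$ to the morphism induced by $\Psi_{v,U}$, so $\psi(Z_{v,U})=Q_U$ by (F1).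

Let $R$, $W$, $\pi$ be given by Proposition~\ref{prop:gluing}. By Lemma~\ref{lem:dictionary}, it remains to show that $W=V_+(x)$ has irreducible components $W_1,\dots,W_s$ such that, for $\emptyset\neq U\subseteq[s]$, the set $W_U=\bigcap_{v\in U}W_v$ is empty if $U\notin\Delta$ and has dimension $n-h(U)$ if $U\in\Delta$. Indeed, part (b) of the lemma then produces a standard graded domain $R^{(e)}$ of dimension $d$ and a linear form $x^e$ with the same configuration of components, and part (a) translates this into (1).

\emph{The components.} Let $W_v=\pi(D_v)$. Since $\pi$ is finite and surjective, $W_v$ is closed and irreducible of dimension $n-1$, and $W=\bigcup_vW_v$. Let $v\ne w$. The closed subsets $D_v\cap Z$ and $D_v\cap D_w$ of $D_v$ have dimension at most $n-2$, so there is a point $y\in D_v\setminus(Z\cup D_w)$. It is the only preimage of $\pi(y)$, so $\pi(y)\notin W_w$. Thus $W_v\not\subseteq W_w$, and the $W_v$ are the $s$ distinct components of $W$.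

\emph{The intersections.} Since $\pi^{-1}(Q)=Z$, equation \eqref{eq:Z} gives $W_v\cap Q=\psi(D_v\cap Z)=\bigsqcup_{U'\in\mathcal{F}_v}Q_{U'}$. So $W_v$ contains $Q_{U'}$ if $v\in U'$ and misses it otherwise. Let $U\subseteq[s]$ with $|U|\ge2$, and put $D_U=\bigcap_{v\in U}D_v$. A point of $W\setminus Q$ has one preimage, so it lies in $W_U$ if and only if its preimage lies in $D_U$; and $D_U\cap Z=\emptyset$ by \eqref{eq:Z}. Therefore
\begin{equation}\label{eq:intersection}
W_U=\pi(D_U)\ \sqcup\bigsqcup_{U\subseteq U'\in\mathcal{F}}Q_{U'} .
\end{equation}
By (T1), $D_U$ is empty unless $U$ is a tree edge, in which case $\pi(D_U)$ has dimension $n-2$. There are three cases.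
\begin{itemize}
\item $U\notin\Delta$. Then $|U|\ge2$, no face contains $U$, and $U$ is not a tree edge because tree edges are faces. So $W_U=\emptyset$ by \eqref{eq:intersection}.
\item $U\in\mathcal{F}$. Then $W_U$ contains $Q_U$, of dimension $n-h(U)$. The other $Q_{U'}$ in \eqref{eq:intersection} have dimension $n-h(U')\le n-h(U)$ by (H2). If $\pi(D_U)\ne\emptyset$, then $U$ is an edge of $G_h$, so $\dim\pi(D_U)=n-2=n-h(U)$; this is why the tree was chosen in $G_h$ and not merely in the $1$-skeleton of $\Delta$. Hence $\dim W_U=n-h(U)$.
\item $U=\{v\}$. Then $\dim W_v=n-1=n-h(U)$ by (H1).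
\end{itemize}
This proves $(2)\Rightarrow(1)$, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
The domains constructed for $s\ge2$ are not normal. The ring $\Gamma_X^{(e)}$ is integral over $R^{(e)}$ and lies in its fraction field, as $f=x^ef/x^e$ with $x^ef\in I$. But $R_m\neq(\Gamma_X)_m$ for $m\ge m_0$: for $v\neq w$ in $U\in\mathcal{F}$ there is a section in $(\Gamma_X)_m$ that is zero on $Z_{w,U}$ and nonzero on $Z_{v,U}$, and its restriction to $Z$ is not in $C$ because $\Psi_{w,U}$ is injective.
\end{remark}

\section{Connectedness in codimension two}\label{sec:necessity}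

We prove $(1)\Rightarrow(2)$ in Theorem~\ref{thm:heights}. Let $\Bbbk$ be separably closed, $(R,x)$ as in (1), $n=d-1\ge2$ and $W_v=V_+(\mathfrak{p}_v)$.

Condition (H1) is Krull's principal ideal theorem, and (H2) holds because $\mathfrak{p}_U\subseteq\mathfrak{p}_{U'}$. For (H3) let $U\in\Delta$ with $|U|\ge2$. A prime containing $\mathfrak{p}_U$ contains two distinct primes of height one, so it properly contains one of them and has height at least $2$. And $W_U\neq\emptyset$, so $h(U)=n-\dim W_U\le d-1$ by Lemma~\ref{lem:dictionary}(a).

Condition (H4) says more than the connectedness of $V_+(x)$: the components must be connected through intersections of dimension $n-2$. We cut by general hyperplanes down to a surface. This removes all intersections of smaller dimension, and what remains is ordinary connectedness of an ample divisor on a surface.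

Suppose that $G_h$ is not connected, and write $[s]=\Lambda'\sqcup\Lambda''$ with both parts nonempty and no edge of $G_h$ between them. Put $W'=\bigcup_{v\in\Lambda'}W_v$ and $W''=\bigcup_{v\in\Lambda''}W_v$; both have dimension $n-1$. For $u\in\Lambda'$ and $v\in\Lambda''$, either $W_u\cap W_v=\emptyset$, or $\{u,v\}$ is a face with $h(\{u,v\})\ge3$ and $\dim W_u\cap W_v\le n-3$. So $W'\cap W''$ is empty or has dimension at most $n-3$; for $n=2$ it is empty.

\emph{Passage to the algebraic closure.} The tools below require an irreducible variety over an algebraically closed field, and this is where the hypothesis on $\Bbbk$ enters. As $\Bbbk$ is separably closed, $\overline{\Bbbk}/\Bbbk$ is purely inseparable, so the projection $\operatorname{Proj}(R\otimes_\Bbbk\overline{\Bbbk})\to\operatorname{Proj}R$ is a homeomorphism. Hence $X=(\operatorname{Proj}(R\otimes_\Bbbk\overline{\Bbbk}))_{\mathrm{red}}$ is an integral variety of dimension $n$, embedded by the linear forms in a projective space over $\overline{\Bbbk}$. We keep the names $W',W''$ for the preimages in $X$. They and their intersection have the same dimensions as before, and $W'\cup W''$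 is the zero set of the section $x$ of $\mathcal{O}_X(1)$.

\emph{Reduction to a surface.} By Bertini's theorem \cite[Thm.~6.3(4)]{Jouanolou}, a general hyperplane section of an irreducible projective variety of dimension at least $2$ over $\overline{\Bbbk}$ is irreducible. A general hyperplane also contains no member of a given finite set of irreducible closed subsets. A hyperplane that contains no component of a closed set of dimension $j$ cuts it in a nonempty set of dimension $j-1$ if $j\ge1$ and misses it if $j=0$. Choose $n-2$ hyperplanes one after another, each general in these two senses for the sections of $X$, $W'$, $W''$ and $W'\cap W''$ by the previous ones, and let $L$ be their intersection (the whole space if $n=2$). Then $X\cap L$ is an irreducible surface, $W'\cap L$ and $W''\cap L$ are nonempty of dimension $1$, and $W'\cap W''\cap L=\emptyset$. So the zero set of $x$ on $X\cap L$ is a curve that is the disjoint union of two nonempty closed sets. In particular $x$ does not vanish identically on $X\cap L$.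

\emph{The contradiction.} Let $\nu\colon\Sigma\to(X\cap L)_{\mathrm{red}}$ be the normalization, a finite surjective morphism from a normal projective surface. By (F5), $\nu^*\mathcal{O}(1)$ is ample, and $\nu^*x$ is a nonzero section of it. On a normal projective variety of dimension at least $2$ over an algebraically closed field, the support of an effective ample divisor is connected \cite[Cor.~III.7.9]{Hartshorne}. So the zero set of $\nu^*x$ is connected. Its image under the surjection $\nu$ is $(W'\cap L)\sqcup(W''\cap L)$, which is not connected. This contradiction proves (H4) and completes the proof of Theorem~\ref{thm:heights}. \qed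

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Commutative Algebra}.

\bibitem{Hartshorne}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini}.

\bibitem{Varbaro}
Matteo Varbaro, \emph{Connectivity of hyperplane sections of domains}, arXiv:1802.09445 (2018).

\end{thebibliography}
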